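# A nonseparable scattered AF algebra whose quotients have only separable commutative subalgebras

## 1. Separable, AF and scattered C\*-algebras

Ideals are two-sided. A quotient of a C\*-algebra $\mathcal A$ means $\mathcal A/\mathcal J$ for a closed ideal $\mathcal J$. Inner products are linear in the first variable. For a Hilbert space $H$, $B(H)$ and $K(H)$ are the bounded and the compact operators on $H$.

**Definition (separability, density).** The density of $\mathcal A$ is the least cardinality of a norm-dense subset, and $\mathcal A$ is separable if it has a countable norm-dense subset.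

For example, $K(\ell_2)$ is separable. If $\kappa$ is an uncountable cardinal, then $K(\ell_2(\kappa))$ is nonseparable, because the rank-one projections onto the basis vectors are at mutual distance $1$.

**Definition (AF).** $\mathcal A$ is AF if $\mathcal A=\overline{\bigcup_{D\in\mathbb D}\mathcal A_D}$, where $(\mathbb D,\le)$ is a directed set, each $\mathcal A_D$ is a finite-dimensional C\*-subalgebra, and $\mathcal A_D\subseteq\mathcal A_{D'}$ whenever $D\le D'$.

The index set may be uncountable, so AF algebras need not be separable. For example, $K(\ell_2(\kappa))$ is AF for every $\kappa$: index by the finite sets $D\subseteq\kappa$, ordered by inclusion, and let $\mathcal A_D$ be the operators $p_Dxp_D$, where $p_D$ projects onto the span of the basis vectors from $D$.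

**Definition (scattered).** A positive functional is pure if it is a multiple of a pure state, equivalently if it is $x\mapsto\langle\pi(x)\xi,\xi\rangle$ for an irreducible representation $\pi$ and a vector $\xi$. A positive functional is atomic if it is a countable sum of pure positive functionals. $\mathcal A$ is scattered if every positive linear functional on $\mathcal A$ is atomic.

For example, $K(H)$ is scattered: each positive functional is $x\mapsto\mathrm{tr}(Tx)$ with $T$ positive and trace class, and diagonalizing $T=\sum_nt_n\langle\cdot,\xi_n\rangle\xi_n$ writes it as $\sum_nt_n\langle x\xi_n,\xi_n\rangle$. On the other hand $C[0,1]$ is not scattered: its pure states are the point evaluations, and Lebesgue measure is not a countable sum of point masses.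

**Definition (LF).** A \*-subalgebra $\mathcal D$ of a C\*-algebra, not necessarily closed, is LF if every finite subset of $\mathcal D$ lies in a finite-dimensional \*-subalgebra of $\mathcal D$.

A finite-dimensional \*-subalgebra is closed, hence a C\*-algebra, so it has a unit, which is a projection in $\mathcal D$. For the main example let $H=\ell_2(\omega)$ with basis $(e_j)_{j\ge0}$, and fix for the whole talk
$$K=K(H),\qquad p_N=\text{the projection onto }\mathrm{span}\{e_j:j<N\},\qquad M_N=p_NB(H)p_N,\qquad K_f=\bigcup_NM_N .$$
Then $K_f$ is dense in $K$ and LF, since a finite subset lies in some $M_N$. The algebra $K$ itself is not LF: the powers of the diagonal operator with entries $2^{-j}$ span an infinite-dimensional space. We write $e_{jk}$ for the matrix units.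

## 2. Multipliers, extended representations and stationary sets

**Definition (multiplier algebra).** $M(A)$ is the largest C\*-algebra containing $A$ as an essential ideal. A net $m_\nu$ in $M(A)$ converges strictly to $m$ if $m_\nu a\to ma$ and $am_\nu\to am$ in norm for all $a\in A$.

For example $M(K)=B(H)$, and $M(c_0)=\ell_\infty$. We use that $M(A)$ is complete in the strict topology. Consequently a bounded net $m_\nu$ converges strictly as soon as $m_\nu a$ and $am_\nu$ converge for $a$ in a dense subset of $A$.

**Extended representations.** If $I$ is a closed ideal of $B$ and $\pi:I\to B(H)$ is a nondegenerate representation, then $\pi$ has a unique extension to a representation of $B$ on $H$, given by $\pi(y)\pi(x)\xi=\pi(yx)\xi$ for $y\in B$, $x\in I$. For example, the identity representation of $K$ extends to the identity representation of $B(H)$.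

**Ideals of ideals.** If $I$ is a closed ideal of $L$ and $L$ is a closed ideal of $B$, then $I$ is an ideal of $B$. Indeed, let $x\in I$, $y\in B$ and let $(u_\nu)$ be an approximate unit of $I$. Then $u_\nu y\in L$, so $xu_\nu y\in I$, and $xu_\nu y\to xy$. The left side follows by adjoints.

**Ideals of inductive limits.** If $A=\overline{\bigcup_\alpha A_\alpha}$ for an increasing family of C\*-subalgebras and $J$ is a closed ideal of $A$, then $J=\overline{\bigcup_\alpha(J\cap A_\alpha)}$. Indeed, the injective map $A_\alpha/(J\cap A_\alpha)\to A/J$ is isometric. If $x\in J$ and $a\in A_\alpha$ with $\|x-a\|<\varepsilon$, then $\mathrm{dist}(a,J\cap A_\alpha)=\mathrm{dist}(a,J)<\varepsilon$, so $\mathrm{dist}(x,J\cap A_\alpha)<2\varepsilon$.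

**Definition (stationary).** A subset of $\omega_1$ is closed unbounded if it is unbounded and contains its limits below $\omega_1$. A set $S\subseteq\omega_1$ is stationary if it meets every closed unbounded set.

For example, the limit ordinals form a closed unbounded, hence stationary, set. The set of successor ordinals is not stationary, since it misses the limit ordinals. We use that stationary sets are unbounded, that if a countable union of sets is stationary then one of the sets is, and **Fodor's lemma**: if $S$ is stationary and $\gamma_\delta<\delta$ for all $\delta\in S$, then $\delta\mapsto\gamma_\delta$ is constant on a stationary subset of $S$.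

## 3. Looking for a large commutative subalgebra in a quotient

The following question comes from Clayton Suguio Hida and Piotr Koszmider, "Large irredundant sets in operator algebras", arXiv:1808.01511 (2018). Let MA be Martin's Axiom and CH the Continuum Hypothesis. *Is it consistent with ZFC + MA + $\neg$CH that every nonseparable scattered C\*-algebra has a quotient containing a nonseparable commutative C\*-subalgebra? And what if "scattered" is replaced by "AF"?*

**Cases where a large commutative subalgebra is visible.** If $\mathcal A$ is commutative, take $\mathcal A$ itself. In $K(\ell_2(\kappa))$ with $\kappa$ uncountable, the diagonal operators form a nonseparable commutative subalgebra. More generally, an uncountable family of pairwise orthogonal nonzero projections in some quotient is enough. So a counterexample may not have such families in any quotient.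

**The shape of a scattered counterexample.** (This paragraph is motivation only.) Two known facts about a scattered C\*-algebra $C$ are due to H. E. Jensen; see Ghasemi–Koszmider, *Noncommutative Cantor–Bendixson derivatives and scattered C\*-algebras*. Every nonzero quotient $C/I$ contains a minimal projection, that is, a projection $p\ne0$ with $p(C/I)p=\mathbb Cp$. The closed ideal generated by the minimal projections of such a quotient is isomorphic to a $c_0$-sum $\bigoplus_iK(H_i)$. Iterating, put $I_0=0$, let $I_{\alpha+1}/I_\alpha$ be the closed ideal of $C/I_\alpha$ generated by its minimal projections, and take closures of unions at limits. Suppose $C$ is nonseparable and all commutative subalgebras of its quotients are separable. In $I_{\alpha+1}/I_\alpha\cong\bigoplus_iK(H_i)$ the rank-one projections onto the vectors of orthonormal bases of all the $H_i$ commute and are at mutual distance $1$. Hence there are only countably many of them, and $I_{\alpha+1}/I_\alpha$ is separable. By induction $I_\alpha$ is separable, so $I_\alpha\ne C$, for all $\alpha<\omega_1$.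 The series therefore increases strictly up to $\omega_1$, and $I_{\omega_1}$ is an ideal of density $\aleph_1$. It has the same property as $C$, because a closed ideal $J$ of $I_{\omega_1}$ is an ideal of $C$ and $I_{\omega_1}/J\subseteq C/J$. So we must look for a chain of length $\omega_1$ with separable levels, and the simplest possible levels are copies of $K$.

The result is that such a chain exists, in ZFC.

**Theorem 1 (ZFC).** There is a C\*-algebra $A\subseteq B(\ell_2)$ of density $\aleph_1$ such that:

1. $A$ is scattered, and AF in the sense of Section 1.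
2. The closed ideals of $A$ are $A$ and the members of a strictly increasing continuous chain $(A_\alpha)_{\alpha<\omega_1}$ of separable ideals, with $A_0=0$ and $A_{\alpha+1}/A_\alpha\cong K(\ell_2)$.
3. If $B_1,B_2$ are C\*-subalgebras of a quotient $A/J$ and $b_1b_2=b_2b_1$ for all $b_i\in B_i$, then $B_1$ or $B_2$ is separable.

If $B\subseteq A/J$ is commutative, then (3) with $B_1=B_2=B$ shows that $B$ is separable. So $A$ is a nonseparable, scattered, AF algebra none of whose quotients contains a nonseparable commutative C\*-subalgebra. Both statements in the question, the one for "scattered" and the one for "AF", are therefore **false in ZFC**. In particular neither is consistent with ZFC + MA + $\neg$CH.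

## 4. Constant fibers fail, and a variance that forbids commutation

**A first chain.** The obvious chain with all levels $K$ is $E=C_0([0,\omega_1),K)$, the norm-continuous $K$-valued functions vanishing at infinity on the ordinals below $\omega_1$, with the ideals $E_\alpha=C_0([0,\alpha),K)$. Evaluation at $\alpha$ gives $E_{\alpha+1}/E_\alpha\cong K$. The chain is continuous: if $f\in E_\delta$ with $\delta$ a limit, then $\{\|f\|\ge\varepsilon\}$ is compact, so it lies in some $[0,\alpha]$ with $\alpha<\delta$, and $[0,\alpha]$ is clopen, so cutting $f$ off outside it changes $f$ by at most $\varepsilon$. Hence $E$ is scattered by Lemma 9 below, whose proof depends on nothing in between. It is AF: use the algebras (functions constant on the atoms of a finite Boolean algebra of compact clopen subsets of some $[0,\alpha]$) $\otimes\,M_N$. Their union is dense because each $[0,\alpha]$ is compact and zero-dimensional. And $E$ is nonseparable. But it fails badly: the projections $\chi_{[0,\alpha]}\otimes e_{00}$, $\alpha<\omega_1$, commute and are at mutual distance $1$.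

What allows this is the behavior at limits. Let $\pi_\eta$ be evaluation at $\eta$. Then $\pi_\eta(a)\to\pi_\delta(a)$ as $\eta\to\delta$: the fiber at $\delta$ is copied unchanged to the fibers below, and nothing prevents a commuting family from being continued.

**Scalar limits in norm are impossible.** We want the opposite: below $\delta$, the element $a$ should look like a scalar depending on $\pi_\delta(a)$. Could $\|\pi_\eta(a)-\theta(\pi_\delta(a))1\|\to0$ hold for a nonzero state-like functional $\theta$ on $K$? No: norm limits respect products, so $\theta$ would be a nonzero multiplicative functional on $K$, and $K$ has none (its kernel would be a proper nonzero ideal of the simple algebra $K$).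

**Scalar limits on finite blocks.** Products are not respected if we look only at compressions to a fixed finite block $p_n$. Put
$$\lambda_j=2^{-j-1},\qquad \omega(x)=\sum_j\lambda_j\langle xe_j,e_j\rangle ,$$
a faithful normal state on $B(H)$. The plan is to build the chain so that for every limit $\delta$, every $a\in A$ and every $n$,
$$p_n\pi_\eta(a)p_n\ \longrightarrow\ \omega(\pi_\delta(a))\,p_n\qquad(\eta\to\delta),$$
where $\pi_\eta$ is the irreducible representation living on $A_{\eta+1}/A_\eta\cong K$. The next lemma says what this buys. Applied to both $a$ and $a^2$, it forces the variance $\omega(x^2)-\omega(x)^2$ of $x=\pi_\delta(a)$ to be small as soon as $\pi_\eta(a)$ commutes with a nonzero projection that almost lives on the block. For $x=e_{00}$ the variance is $\frac12-\frac14=\frac14$. For every nonscalar self-adjoint $x$ it is positive, because $\omega$ is faithful and $\omega(x^2)-\omega(x)^2=\omega((x-\omega(x))^2)$.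

**Lemma 2.** Let $y=y^*$, $\|y\|\le1$, let $q\ne0$ be a projection with $qy=yq$, and let $s,t\in[-1,1]$, $\tau>0$ and $n$ satisfy
$$\|q-p_nq\|\le\tau,\qquad\|p_n(y-s)p_n\|\le\tau,\qquad\|p_n(y^2-t)p_n\|\le\tau .$$
Then $|t-s^2|\le12\tau$.

*Proof.* Since $qyq-qp_nyp_nq=(q-qp_n)yq+qp_ny(q-p_nq)$, this difference has norm at most $2\tau$. Hence
$$\|qyq-sq\|\le\|qyq-qp_nyp_nq\|+\|qp_n(y-s)p_nq\|+|s|\,\|qp_nq-q\|\le2\tau+\tau+\tau=4\tau .$$
In the same way $\|qy^2q-tq\|\le4\tau$. As $q$ commutes with $y$, $qy^2q=(qyq)^2$. With $u=qyq$ and $w=sq$, both of norm at most $1$, $u^2-w^2=u(u-w)+(u-w)w$ has norm at most $8\tau$. So $\|tq-s^2q\|\le12\tau$, and $q\ne0$. $\square$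

It remains to build the chain. For the estimates let $\omega_N(k)=(1-2^{-N})^{-1}\omega(k)$ for $k\in M_N$. This is a state on $M_N$, because $\omega(p_N)=1-2^{-N}$. Since $\omega_N(k)-\omega(k)=2^{-N}\omega_N(k)$,
$$|\omega_N(k)-\omega(k)|\le2^{-N}\|k\|\qquad(k\in M_N).\tag{1}$$

## 5. Block extensions of an algebra by $K$

The purpose of this section is one machine: from an algebra $A'$ it makes a larger $A'^+\subseteq M(A')$ with $A'^+/A'\cong K$, and it keeps LF.

**Lemma 3 (lifting).** Let $\mathcal D$ be LF, $\mathcal I$ a self-adjoint two-sided ideal of $\mathcal D$, $s\in\mathcal I$ a projection, and $\Theta:M_N\to\mathcal D/\mathcal I$ a \*-homomorphism. Then there is a \*-homomorphism $F:M_N\to\mathcal D$ lifting $\Theta$ with $sF(k)=F(k)s=0$ for all $k$.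

*Proof.* Let $\mathcal C\subseteq\mathcal D$ be a finite-dimensional \*-subalgebra containing $s$ and lifts of all $\Theta(e_{jk})$. The ideal $\mathcal C\cap\mathcal I$ of the finite-dimensional C\*-algebra $\mathcal C$ equals $\mathcal Ce$ for a central projection $e\in\mathcal C$. An element of $\mathcal C(1_{\mathcal C}-e)$ that lies in $\mathcal I$ lies in $\mathcal Ce$, so it is $0$. Thus $\mathcal D\to\mathcal D/\mathcal I$ is injective on $\mathcal C(1_{\mathcal C}-e)$. The image of $\mathcal C(1_{\mathcal C}-e)$ equals the image of $\mathcal C$, since $\mathcal Ce$ goes to $0$, and so it contains $\Theta(M_N)$. Let $F$ be $\Theta$ followed by the inverse. Since $s\in\mathcal Ce$ and $F$ has values in $\mathcal C(1_{\mathcal C}-e)$, $sF=Fs=0$. $\square$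

**Definition (block system).** Let $A'$ be a C\*-algebra with a dense LF \*-subalgebra $\mathcal A'$ of countable dimension. A block system on $\mathcal A'$ consists of

* projections $s_0\le s_1\le\cdots$ in $\mathcal A'$, with $s_{-1}=0$, such that each $x\in\mathcal A'$ satisfies $x=s_ixs_i$ for all large $i$;
* positive integers $N_0\le N_1\le\cdots\to\infty$;
* \*-homomorphisms $F_i:M_{N_i}\to(s_i-s_{i-1})\mathcal A'(s_i-s_{i-1})$.

Its map is
$$\varphi:K\to M(A'),\qquad\varphi(k)=\sum_iF_i(p_{N_i}kp_{N_i})\quad\text{(strict sum)}.$$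

For example, let $A'=K$, $\mathcal A'=K_f$, $N_i=i+1$, and let $F_i$ place $M_{i+1}$ as the $i$-th consecutive diagonal block. So $s_i=p_{t_i}$ with $t_i=1+2+\cdots+(i+1)$, and $\varphi(k)$ is the block-diagonal operator $\mathrm{diag}(p_1kp_1,\,p_2kp_2,\,p_3kp_3,\dots)$ in $B(H)=M(K)$. If $k,k'\in M_N$, then $\varphi(k)\varphi(k')$ and $\varphi(kk')$ differ only in the blocks of size less than $N$, so the difference is of finite rank: $\varphi$ is multiplicative modulo $K$. And $\varphi(p_1)$ is a projection of infinite rank, so it is not in $K$.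

**The sum converges.** The blocks are mutually orthogonal, so partial sums have norm at most $\|k\|$. If $a=s_jas_j$, then $F_i(\cdot)a=aF_i(\cdot)=0$ for $i>j$, because $(s_i-s_{i-1})s_j=0$. Such $a$ are dense, so the sum converges strictly. The map $\varphi$ is linear, \*-preserving and contractive. Testing on elements $a=s_jas_j$, we read off:

* **(B1)** If $k,k'\in M_N$, then $\varphi(k)\varphi(k')-\varphi(kk')=\sum_{i:N_i<N}F_i\big(p_{N_i}kp_{N_i}k'p_{N_i}-p_{N_i}kk'p_{N_i}\big)$, a finite sum in $\mathcal A'$. (For $N_i\ge N$ the two terms agree.)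
* **(B2)** $\varphi(p_N)=\sum_iF_i(p_{\min(N,N_i)})$ is a projection.
* **(B3)** $\varphi(k)a,\ a\varphi(k)\in\mathcal A'$ for $a\in\mathcal A'$, $k\in K$. (Only finitely many terms contribute.)

**Lemma 4.** Suppose $\varphi(p_1)\notin A'$. Put $A'^+=A'+\varphi(K)$ and $\mathcal A'^+=\mathcal A'+\varphi(K_f)$. Then $A'^+\subseteq M(A')$ is a C\*-algebra containing $A'$ as a closed ideal. The map $a+\varphi(k)\mapsto k$ is a well-defined surjective \*-homomorphism $A'^+\to K$ with kernel $A'$. And $\mathcal A'^+$ is a dense LF \*-subalgebra of $A'^+$ of countable dimension, with $\mathcal A'$ as an ideal.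

*Proof.* Let $q:M(A')\to M(A')/A'$ be the quotient map. By (B1), density of $K_f$ and continuity, $q\circ\varphi$ is a \*-homomorphism on $K$. It is nonzero by assumption, hence injective because $K$ is simple. So $q\varphi(K)$ is a C\*-algebra, and $A'^+=q^{-1}(q\varphi(K))$ is a C\*-algebra. The map in question is $(q\varphi)^{-1}\circ q$.

By (B1) and (B3), $\mathcal A'^+$ is a \*-subalgebra with $\mathcal A'$ as an ideal. It is dense since $\varphi$ is contractive, and it has countable dimension since $\mathcal A'$ and $K_f$ do.

For LF, let $a_t+\varphi(k_t)$ be finitely many elements, $a_t\in\mathcal A'$, $k_t\in K_f$. Choose $N$ with all $k_t\in M_N$, then $j$ with all $a_t\in s_j\mathcal A's_j$ and $N_i\ge N$ for $i>j$. Let $\mathcal C\subseteq\mathcal A'$ be a finite-dimensional \*-subalgebra containing $s_j$, all $a_t$, and all $F_i(p_{N_i}kp_{N_i})$ for $i\le j$, $k\in M_N$ (finitely many suffice, by linearity). Then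
$$\Psi(k)=\varphi(k)-\sum_{i\le j}F_i(p_{N_i}kp_{N_i})=\sum_{i>j}F_i(k)\qquad(k\in M_N)$$
is a \*-homomorphism $M_N\to\mathcal A'^+$ with $\Psi(k)s_j=s_j\Psi(k)=0$. So $s_j\mathcal Cs_j+\Psi(M_N)$ is a finite-dimensional \*-subalgebra of $\mathcal A'^+$. It contains each $a_t=s_ja_ts_j$, and each $\varphi(k_t)$, since the terms $F_i(\cdot)$ with $i\le j$ lie in $s_j\mathcal Cs_j$. $\square$

## 6. The recursion of length $\omega_1$

We construct C\*-algebras $A_\alpha$ ($\alpha\le\omega_1$) and dense LF \*-subalgebras $\mathcal A_\alpha\subseteq A_\alpha$, increasing in $\alpha$, of countable dimension for $\alpha<\omega_1$: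

* $A_0=\mathcal A_0=0$, $A_1=K$, $\mathcal A_1=K_f$, $\varphi_0=\mathrm{id}$.
* For limit $\delta\le\omega_1$, $A_\delta$ is the completion of $\bigcup_{\alpha<\delta}A_\alpha$ (the inclusions are isometric) and $\mathcal A_\delta=\bigcup_{\alpha<\delta}\mathcal A_\alpha$, which is LF because a finite subset lies in some $\mathcal A_\alpha$.
* For $1\le\delta<\omega_1$, $A_{\delta+1}=A_\delta^+\subseteq M(A_\delta)$ and $\mathcal A_{\delta+1}=\mathcal A_\delta^+$ for a block system on $\mathcal A_\delta$ still to be chosen, with map $\varphi_\delta:K\to M(A_\delta)$. Thus $\varphi_\delta(K)\subseteq A_{\delta+1}$.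

Four facts hold for every chain built in this way.

**Closed ideals.** For $\alpha<\beta$, $A_\alpha$ is a closed ideal of $A_\beta$. This passes to limits $\beta$ by density, and from $\beta$ to $\beta+1$ because ideals of ideals are ideals (Section 2). For the same reason $A_\alpha$ is a closed ideal of $M(A_\beta)$ for $\alpha\le\beta$.

**Algebraic ideals.** For $\alpha<\beta$, $\mathcal A_\alpha$ is an ideal of $\mathcal A_\beta$. Limits are clear. From $\beta$ to $\beta+1$: given $x\in\mathcal A_\alpha$ with $\alpha\le\beta$ and $y\in\mathcal A_{\beta+1}$, pick a projection $s\in\mathcal A_\alpha$ with $xs=x$, using LF. Then $xy=x(sy)$, where $sy\in\mathcal A_\beta$ by Lemma 4, so $xy\in\mathcal A_\alpha$ by induction. Take adjoints for the other side.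

**Representations.** Let $\pi_\eta:A_{\eta+1}\to K\subseteq B(H)$ be $a+\varphi_\eta(k)\mapsto k$. It is irreducible with kernel $A_\eta$. We write $\pi_\eta$ also for its unique extension to $A_\beta$ and to $M(A_\beta)$, $\beta>\eta$, which exists because $A_{\eta+1}$ is a closed ideal there. By uniqueness the extensions are compatible with the inclusions $A_\beta\subseteq A_{\beta'}$ and $A_{\beta+1}\subseteq M(A_\beta)$. Each $\pi_\eta|_{A_\beta}$ is irreducible, since already $\pi_\eta(A_{\eta+1})=K$; in particular it is nondegenerate. Moreover $\pi_\eta$ kills $A_\eta$, $\pi_\eta(\mathcal A_{\eta+1})=K_f$ and $\ker\pi_\eta\cap\mathcal A_{\eta+1}=\mathcal A_\eta$.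

**Decay.** If $\delta$ is a limit and $a\in A_\delta$, then $\|\pi_\eta(a)\|\to0$ as $\eta\to\delta$. Indeed, if $\mathrm{dist}(a,A_\gamma)<\varepsilon$ with $\gamma<\delta$, then $\|\pi_\eta(a)\|<\varepsilon$ for $\eta\in[\gamma,\delta)$, because $\pi_\eta$ kills $A_\gamma$.

The block systems will be chosen so that the following hold.

* **(S$_\delta$)**, for $\delta=\alpha+1$, $1\le\delta<\omega_1$: the projection $\pi_\alpha(\varphi_\delta(p_1))$ has infinite rank.
* **(P$_\delta$)**, for limit $\delta<\omega_1$: for all $n$, $k\in K$, $\varepsilon>0$ there is $\gamma<\delta$ such that for all $\eta\in[\gamma,\delta)$,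
$$\|p_n(\pi_\eta(\varphi_\delta(k))-\omega(k))p_n\|\le\varepsilon.\tag{2}$$

Each implies $\varphi_\delta(p_1)\notin A_\delta$, which Lemma 4 needs. In case (S$_\delta$), $\pi_\alpha(A_{\alpha+1})=K$ contains no infinite-rank projection. In case (P$_\delta$), $\liminf_{\eta\to\delta}\|\pi_\eta(\varphi_\delta(p_1))\|\ge\omega(p_1)=\frac12$, while $\|\pi_\eta(a)\|\to0$ for $a\in A_\delta$.

**Successor stage $\delta=\alpha+1$.** The purpose is to obtain (S$_\delta$) by letting every block show up in the level just below. Let $Z_0\subseteq Z_1\subseteq\cdots$ be finite sets whose union spans $\mathcal A_\delta$, and let $N_i=i+1$. Suppose $s_{i-1}\in\mathcal A_\delta$ is given. Since $\pi_\alpha(\mathcal A_{\alpha+1})=K_f$, $\pi_\alpha(s_{i-1})\in M_N$ for some $N$. Let $\Theta_i:M_{i+1}\to K_f$, $\Theta_i(e_{jk})=e_{N+j,N+k}$, so that $\Theta_i(1)\pi_\alpha(s_{i-1})=0$. Here $s_{i-1}$ need not lie in the ideal $\mathcal A_\alpha$, so we repeat the proof of Lemma 3 with a small change. Let $\mathcal C\subseteq\mathcal A_{\alpha+1}$ be a finite-dimensional \*-subalgebra containing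 $s_{i-1}$ and all $\varphi_\alpha(\Theta_i(e_{jk}))$, and write $\mathcal C\cap\mathcal A_\alpha=\mathcal Ce$ with $e$ a central projection of $\mathcal C$. Since $\ker\pi_\alpha\cap\mathcal A_{\alpha+1}=\mathcal A_\alpha$, $\pi_\alpha$ is injective on $\mathcal C(1_{\mathcal C}-e)$, with image $\pi_\alpha(\mathcal C)\supseteq\Theta_i(M_{i+1})$. Let $F_i:M_{i+1}\to\mathcal C(1_{\mathcal C}-e)$ be the \*-homomorphism with $\pi_\alpha F_i=\Theta_i$. Then $F_i(1)s_{i-1}$ lies in $\mathcal C(1_{\mathcal C}-e)$ and $\pi_\alpha$ maps it to $\Theta_i(1)\pi_\alpha(s_{i-1})=0$, so $F_i(1)s_{i-1}=0$. Hence $F_i(k)s_{i-1}=s_{i-1}F_i(k)=0$ for all $k$. Let $s_i$ be the unit of a finite-dimensional \*-subalgebra of $\mathcal A_\delta$ containing $s_{i-1}$, $F_i(M_{i+1})$ and $Z_i$.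

This is a block system: $F_i$ has values in $(s_i-s_{i-1})\mathcal A_\delta(s_i-s_{i-1})$, and any $x\in\mathrm{span}\,Z_i$ satisfies $x=s_jxs_j$ for $j\ge i$. The projection $\varphi_\delta(p_1)=\sum_iF_i(p_1)$ dominates the mutually orthogonal projections $F_i(p_1)$, and $\pi_\alpha(F_i(p_1))=\Theta_i(p_1)\ne0$. So (S$_\delta$) holds. For $\alpha=0$ this is the example of Section 5, up to the choice of the blocks and of the $s_i$.

## 7. Spreading a matrix algebra over a block as scalars

At a limit $\delta$ we want $\pi_\eta(\varphi_\delta(k))$ to look like $\omega(k)$ on a large block. Lemma 5 does this inside one copy of $K$.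

**Lemma 5.** For each $r\ge1$ there is a \*-homomorphism $G_r:M_r\to K_f$ with $p_rG_r(k)p_r=\omega_r(k)p_r$ for $k\in M_r$. Moreover $|\omega(G_r(k))-\omega_r(k)|\le2\cdot2^{-r}\|k\|$.

*Proof.* Write $\omega_r(k)=\sum_{j<r}\mu_jk_{jj}$ and let $z=\sum_{j<r}\mu_j^{1/2}e_j\otimes e_j\in\mathbb C^r\otimes\mathbb C^r$, a unit vector with $\langle(k\otimes1)z,z\rangle=\omega_r(k)$. Let $V:\mathbb C^r\otimes\mathbb C^r\otimes\mathbb C^r\to p_{r^3}H$ be unitary with $V(z\otimes e_a)=e_a$ for $a<r$, and put $G_r(k)=V(k\otimes1\otimes1)V^*$. For $a,b<r$,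
$$\langle G_r(k)e_a,e_b\rangle=\langle(k\otimes1)z,z\rangle\langle e_a,e_b\rangle=\omega_r(k)\langle e_a,e_b\rangle .$$
Finally $\omega(G_r(k))=(1-2^{-r})\omega_r(k)+\sum_{a\ge r}\lambda_a\langle G_r(k)e_a,e_a\rangle$ and $\sum_{a\ge r}\lambda_a=2^{-r}$, so $\omega(G_r(k))$ differs from $\omega_r(k)$ by at most $2\cdot2^{-r}\|k\|$. $\square$

For $r=2$ we have $\mu=(\frac23,\frac13)$, and $G_2$ maps $M_2$ into $M_8$ so that the upper left $2\times2$ corner of $G_2(e_{00})$ is $\frac23p_2$ and that of $G_2(e_{01})$ is $0$.

**Why a cofinal sequence is not enough.** The natural first attempt at a limit $\delta$ is to choose any $c_0<c_1<\cdots\to\delta$ and let $F_i$ lift $G_{r_i}$ to level $c_i$, so that $\pi_{c_i}(F_i(k))=G_{r_i}(k)$. This gives (2) along $\eta=c_i$. But (P$_\delta$) is about all $\eta$ near $\delta$. For $c_{i-1}<\eta<c_i$ the lift is determined only modulo $\mathcal A_{c_i}$, which $\pi_\eta$ does not kill, and we have no estimate for $\pi_\eta(F_i(k))$. What helps is that if $c_i$ is itself a limit, then (P$_{c_i}$) already controls the levels just below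 $c_i$. The next lemma says how far down.

**Lemma 6.** Let $c$ be an ordinal with $A_{c+1}$ already constructed, and let $r\ge1$. There is $\gamma=\gamma_r(c)$, an ordinal or $-1$, with $-1\le\gamma<c$, such that:

(a) $\varphi_c(G_r(k))\varphi_c(G_r(k'))-\varphi_c(G_r(kk'))\in\mathcal A_{\gamma+1}$ for $k,k'\in M_r$;

(b) $\|p_r(\pi_\eta(\varphi_c(G_r(k)))-\omega_r(k))p_r\|\le3\cdot2^{-r}\|k\|$ for $k\in M_r$ and $\gamma<\eta\le c$.

*Proof.* For $\eta=c$ the expression in (b) is $0$ by Lemma 5, since $\pi_c\varphi_c(G_r(k))=G_r(k)$.

If $c=0$, take $\gamma=-1$: the difference in (a) is $0$ because $\varphi_0=\mathrm{id}$, and (b) concerns only $\eta=0$. If $c=\alpha+1$, take $\gamma=\alpha$: by (B1) the differences in (a) lie in $\mathcal A_c=\mathcal A_{\gamma+1}$, and (b) concerns only $\eta=c$.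

Let $c$ be a limit. By (B1), the differences in (a) for $k,k'$ ranging over the matrix units are finitely many elements of $\mathcal A_c=\bigcup_{\gamma<c}\mathcal A_{\gamma+1}$. So, by bilinearity, (a) holds for all large $\gamma<c$. Apply (P$_c$) with $n=r$ and $\varepsilon=2^{-r}r^{-2}$ to the $r^2$ elements $G_r(e_{jk})$. For all large $\gamma$ and all $\eta\in(\gamma,c)$, expanding $k=\sum k_{jl}e_{jl}$ with $|k_{jl}|\le\|k\|$ gives
$$\|p_r(\pi_\eta(\varphi_c(G_r(k)))-\omega(G_r(k)))p_r\|\le2^{-r}\|k\| .$$
Together with $|\omega(G_r(k))-\omega_r(k)|\le2\cdot2^{-r}\|k\|$ from Lemma 5 this is (b). Choose $\gamma$ large enough for both. $\square$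

## 8. The limit stage: filling the gaps by a finite descent

Let $\delta<\omega_1$ be a limit, with everything below constructed.

**Lemma 7.** There are ordinals $c_0<c_1<\cdots$ with supremum $\delta$ and integers $1\le r_0\le r_1\le\cdots\to\infty$ such that, with $c_{-1}=-1$, $\gamma_{r_i}(c_i)\le c_{i-1}$ for all $i$.

*Proof.* Pick $-1=\delta_0<\delta_1<\cdots\to\delta$. For each $r\ge1$ define $b_0=\delta_r$ and $b_{t+1}=\max(\delta_{r-1},\gamma_r(b_t))$ as long as $b_t>\delta_{r-1}$. The sequence is strictly decreasing, because $\gamma_r(b_t)<b_t$. There is no infinite strictly decreasing sequence of ordinals, so it reaches $\delta_{r-1}$ after finitely many steps. The points so obtained in $(\delta_{r-1},\delta_r]$, listed increasingly and given the parameter $r$, for $r=1,2,\dots$, form the sequence $(c_i)$ with parameters $(r_i)$. The predecessor of $b_t$ in the list is $b_{t+1}\ge\gamma_r(b_t)$. When $b_{t+1}=\delta_{r-1}$, this is the last point of the previous group, or $-1$ if $r=1$. $\square$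

For $\delta=\omega$ and $\delta_r=r-1$ the list is $c_i=i$ with $r_i=i+1$. For $\delta=\omega+\omega$, $\delta_1=\omega$ and $\delta_r=\omega+r-1$, let $m=\gamma_1(\omega)<\omega$. The descent from $\omega$ is $\omega,m,m-1,\dots,0$, so the list is $0,1,\dots,m,\omega,\omega+1,\omega+2,\dots$ (starting at $\omega$ if $m=-1$). The levels $m<\eta<\omega$ are skipped; they are controlled from $c=\omega$ by Lemma 6(b).

**Step 1: the blocks.** The purpose is to lift $\varphi_{c_i}\circ G_{r_i}$ to an honest \*-homomorphism with an error that $\pi_\eta$ kills for all $\eta>c_{i-1}$. Put $N_i=r_i$. Fix finite sets $Z_0\subseteq Z_1\subseteq\cdots$ with $Z_i\subseteq\mathcal A_{c_i+1}$ and $\bigcup Z_i$ spanning $\mathcal A_\delta=\bigcup_i\mathcal A_{c_i+1}$: if $z_0,z_1,\dots$ span $\mathcal A_\delta$, let $Z_i=\{z_l:l\le i,\ z_l\in\mathcal A_{c_i+1}\}$. Suppose $s_{i-1}\in\mathcal A_{c_{i-1}+1}$ is given, with $s_{-1}=0\in\mathcal A_0$. By Lemma 6(a) and $\gamma_{r_i}(c_i)\le c_{i-1}$, the map $k\mapsto\varphi_{c_i}(G_{r_i}(k))+\mathcal A_{c_{i-1}+1}$ is a \*-homomorphism $M_{r_i}\to\mathcal A_{c_i+1}/\mathcal A_{c_{i-1}+1}$.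 By Lemma 3, with $s=s_{i-1}$, there is a \*-homomorphism $F_i:M_{r_i}\to\mathcal A_{c_i+1}$ with
$$F_i(k)-\varphi_{c_i}(G_{r_i}(k))\in\mathcal A_{c_{i-1}+1},\qquad s_{i-1}F_i=F_is_{i-1}=0.\tag{3}$$
Let $s_i\in\mathcal A_{c_i+1}$ be the unit of a finite-dimensional \*-subalgebra of $\mathcal A_{c_i+1}$ containing $s_{i-1}$, $F_i(M_{r_i})$ and $Z_i$. As in the successor stage, this is a block system on $\mathcal A_\delta$. Let $\varphi_\delta$ be its map.

**Step 2: proof of (P$_\delta$).** The purpose is to see that at $\eta\in(c_{i-1},c_i]$ only the $i$-th block matters on $p_{r_i}$. Replacing $k$ by $k'$ changes the expression in (2) by at most $2\|k-k'\|$. So by density and scaling we may assume $k\in M_N$ and $\|k\|\le1$. Let $i$ be such that $r:=r_i\ge\max(n,N)$, and let $c_{i-1}<\eta\le c_i$. In $M(A_\delta)$ write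
$$\varphi_\delta(k)=X+F_i(k)+R,\qquad X=\sum_{l<i}F_l(p_{N_l}kp_{N_l}),\qquad R=\sum_{l>i}F_l(k),\qquad\|R\|\le1 .$$
Let $g=\pi_\eta(F_i(1))$, a projection, where $1=p_r$ is the unit of $M_r$.

The earlier blocks disappear: $X\in\mathcal A_{c_{i-1}+1}\subseteq A_\eta$, so $\pi_\eta(X)=0$.

The $i$-th block gives the scalar: by (3) and $\mathcal A_{c_{i-1}+1}\subseteq A_\eta$, $\pi_\eta(F_i(k))=\pi_\eta(\varphi_{c_i}(G_r(k)))$. Since $\gamma_r(c_i)\le c_{i-1}<\eta\le c_i$, Lemma 6(b) gives $\|p_r(\pi_\eta(F_i(k))-\omega_r(k))p_r\|\le3\cdot2^{-r}$.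

The later blocks are pushed off $p_r$: the same estimate for the unit of $M_r$, where $\omega_r(1)=1$, gives
$$\|(1-g)p_r\|^2=\|p_r(1-g)p_r\|\le3\cdot2^{-r}.$$
Since $F_i(1)R=RF_i(1)=0$, $\pi_\eta(R)=(1-g)\pi_\eta(R)(1-g)$, hence
$$\|p_r\pi_\eta(R)p_r\|=\|p_r(1-g)\pi_\eta(R)(1-g)p_r\|\le3\cdot2^{-r}.$$

Adding $|\omega_r(k)-\omega(k)|\le2^{-r}$ from (1), we get $\|p_r(\pi_\eta(\varphi_\delta(k))-\omega(k))p_r\|\le7\cdot2^{-r_i}$, and the same with $p_n$ in place of $p_r$ since $n\le r$. Every $\eta<\delta$ lies in exactly one interval $(c_{i-1},c_i]$, with $i\to\infty$ as $\eta\to\delta$, and $r_i\to\infty$. So (P$_\delta$) holds. $\square$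

The recursion is complete. Put $A=A_{\omega_1}$ and $\mathcal A=\mathcal A_{\omega_1}$. A sequence in $\bigcup_{\alpha<\omega_1}A_\alpha$ lies in a single $A_\alpha$, so this union is already complete and $A=\bigcup_{\alpha<\omega_1}A_\alpha$.

## 9. AF, density, ideals and scatteredness of $A$

**AF.** $\mathcal A$ is LF and dense in $A$. Its finite-dimensional \*-subalgebras form a directed set under inclusion, since bases of two of them form a finite subset of $\mathcal A$, which lies in a third. Their union is $\mathcal A$. So $A$ is AF.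

**Density $\aleph_1$.** Each $A_\alpha$ with $\alpha<\omega_1$ has a dense subalgebra of countable dimension, so it is separable, and the density of $A$ is at most $\aleph_1$. A countable subset of $A$ lies in some $A_\alpha$ with $\alpha<\omega_1$, and $A_\alpha\ne A$ because $A_{\alpha+1}/A_\alpha\cong K$. So $A$ is nonseparable.

**Lemma 8.** For every $\delta<\omega_1$, the kernel of $\pi_\delta$ on $A$ is $A_\delta$. In particular $\pi_\delta$ is faithful on $A/A_\delta$, and $\pi_0$ is faithful on $A$.

*Proof.* We show $J_\beta:=A_\beta\cap\ker\pi_\delta=A_\delta$ by induction on $\beta\in[\delta+1,\omega_1]$. The case $\beta=\delta+1$ is clear. For limit $\beta$, $J_\beta$ is a closed ideal of the inductive limit $A_\beta$, so $J_\beta=\overline{\bigcup_{\delta<\alpha<\beta}(J_\beta\cap A_\alpha)}=A_\delta$ by Section 2.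

Suppose the claim holds for $\beta\ge\delta+1$. If $J_{\beta+1}\subseteq A_\beta$, then $J_{\beta+1}=J_\beta=A_\delta$. Otherwise the image of $J_{\beta+1}$ in $A_{\beta+1}/A_\beta\cong K$ is a nonzero closed ideal, hence all of $K$. So $J_{\beta+1}$ contains $x=\varphi_\beta(p_1)+a$ for some $a\in A_\beta$. For $y\in A_\beta$, $xy\in J_{\beta+1}\cap A_\beta=A_\delta$, so $\pi_\eta(x)\pi_\eta(y)=0$ for $\delta\le\eta<\beta$. As $\pi_\eta|_{A_\beta}$ is nondegenerate, $\pi_\eta(x)=0$, that is, $\pi_\eta(\varphi_\beta(p_1))=-\pi_\eta(a)$ for all $\eta\in[\delta,\beta)$.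

If $\beta=\alpha+1$, take $\eta=\alpha\ge\delta$: the left side is an infinite-rank projection by (S$_\beta$), and the right side is compact, a contradiction. If $\beta$ is a limit, then $\|\pi_\eta(a)\|\to0$ as $\eta\to\beta$, contradicting $\liminf_{\eta\to\beta}\|\pi_\eta(\varphi_\beta(p_1))\|\ge\frac12$. $\square$

Thus $A$ is isomorphic, via $\pi_0$, to a C\*-subalgebra of $B(\ell_2)$.

**Ideals.** Let $J\ne A$ be a closed ideal. By continuity of the chain there is a largest $\alpha<\omega_1$ with $A_\alpha\subseteq J$. The image of $J\cap A_{\alpha+1}$ in $A_{\alpha+1}/A_\alpha\cong K$ is $0$, since otherwise it is $K$ and $A_{\alpha+1}\subseteq J$. So $J\cap A_{\alpha+1}=A_\alpha$. For $x\in J$ and $y\in A_{\alpha+1}$, $xy\in J\cap A_{\alpha+1}=A_\alpha$, so $\pi_\alpha(x)\pi_\alpha(y)=0$. Hence $\pi_\alpha(x)=0$, and $x\in A_\alpha$ by Lemma 8. Thus $J=A_\alpha$. This proves Theorem 1(2).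

**Lemma 9.** Let $(A_\alpha)_{\alpha\le\kappa}$ be an increasing family of closed ideals of a C\*-algebra $A$, indexed by the ordinals up to $\kappa$, with $A_0=0$, $A_\kappa=A$, $A_\delta=\overline{\bigcup_{\alpha<\delta}A_\alpha}$ for limit $\delta$, and $A_{\alpha+1}/A_\alpha\cong K$. Then $A$ is scattered.

*Proof.* Let $f$ be a positive functional on $A$, extended normally to the von Neumann algebra $A^{**}$.

*Splitting $f$ along the chain.* The weak\* closure of $A_\alpha$ in $A^{**}$ is a weak\* closed ideal, so it equals $z_\alpha A^{**}$ for a central projection $z_\alpha$. The family $(z_\alpha)$ is increasing, $z_0=0$ and $z_\kappa=1$. It is continuous at limits $\delta$: $\sup_{\alpha<\delta}z_\alpha$ acts as a unit on $\bigcup_{\alpha<\delta}A_\alpha$, hence on $\overline{A_\delta}^{w*}$, so it dominates $z_\delta$. Therefore $1=\sum_{\alpha<\kappa}(z_{\alpha+1}-z_\alpha)$. By normality $f=\sum_\alpha f_\alpha$, where $f_\alpha(x)=f((z_{\alpha+1}-z_\alpha)x)$ is positive and $\sum_\alpha\|f_\alpha\|=\sum_\alpha f(z_{\alpha+1}-z_\alpha)=\|f\|$. So only countably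 many $f_\alpha$ are nonzero.

*Each piece is atomic.* Let $\pi_\alpha:A_{\alpha+1}\to K\subseteq B(H)$ be the quotient map modulo $A_\alpha$, extended to $A$; it is irreducible. The functional $f_\alpha$ vanishes on $A_\alpha$, so $f_\alpha|_{A_{\alpha+1}}$ factors through $\pi_\alpha$ and equals $\mathrm{tr}(T\pi_\alpha(\cdot))$ for some positive trace-class $T$. Let $(u_\nu)$ be an increasing approximate unit of $A_{\alpha+1}$. Then $u_\nu\to z_{\alpha+1}$ weak\* and $\pi_\alpha(u_\nu)\to1$ strongly. Since $u_\nu x\in A_{\alpha+1}$ for $x\in A$,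
$$f_\alpha(x)=f_\alpha(z_{\alpha+1}x)=\lim_\nu f_\alpha(u_\nu x)=\lim_\nu\mathrm{tr}(T\pi_\alpha(u_\nu)\pi_\alpha(x))=\mathrm{tr}(T\pi_\alpha(x)).$$
Diagonalizing $T$ shows that $f_\alpha$ is a countable sum of multiples of vector states of the irreducible representation $\pi_\alpha$, that is, of pure positive functionals. So $f$ is atomic. $\square$

Applied to our chain with $\kappa=\omega_1$, Lemma 9 shows that $A$ is scattered. This completes Theorem 1(1).

## 10. Scalar limits for every element of $A$

(P$_\delta$) speaks only about the elements $\varphi_\delta(k)$. Elements of commuting subalgebras may lie far above level $\delta$, so we extend it to all of $A$.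

**Lemma 10.** Let $\delta<\omega_1$ be a limit, $a\in A$, $n\ge1$, $\varepsilon>0$. There is $\gamma<\delta$ such that for all $\eta\in[\gamma,\delta)$,
$$\|p_n(\pi_\eta(a)-\omega(\pi_\delta(a)))p_n\|\le\varepsilon .$$

*Proof.* By scaling let $\|a\|\le1$, and let $\tau\in(0,1)$.

**Step 1: cut $a$ down to level $\delta+1$.** Choose $N$ with $\omega(1-p_N)\le\tau$. Let $f=\varphi_\delta(p_N)\in A_{\delta+1}$, a projection by (B2), with $\pi_\delta(f)=p_N$. Then $faf\in A_{\delta+1}$ and $y:=\pi_\delta(faf)=p_N\pi_\delta(a)p_N\in M_N$. So $l:=faf-\varphi_\delta(y)\in\ker\pi_\delta\cap A_{\delta+1}=A_\delta$.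

**Step 2: apply decay and (P$_\delta$).** For all large $\eta<\delta$, $\|\pi_\eta(l)\|\le\tau$ by decay, and by (P$_\delta$) for $p_N$ and for $y$,
$$\|p_n(\pi_\eta(f)-\omega(p_N))p_n\|\le\tau,\qquad\|p_n(\pi_\eta(\varphi_\delta(y))-\omega(y))p_n\|\le\tau .$$

**Step 3: bound the error of the cut.** The first estimate and $1-\omega(p_N)\le\tau$ give $p_n(1-\pi_\eta(f))p_n\le2\tau p_n$, so $\|(1-\pi_\eta(f))p_n\|\le\sqrt{2\tau}$. Since $a-faf=(1-f)a+fa(1-f)$, we get $\|p_n\pi_\eta(a-faf)p_n\|\le2\sqrt{2\tau}$. Since $\omega$ sees only diagonal entries, $|\omega(y)-\omega(\pi_\delta(a))|=|\omega((1-p_N)\pi_\delta(a)(1-p_N))|\le\tau$.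

**Step 4: add up.** From
$$\pi_\eta(a)-\omega(\pi_\delta(a))=\pi_\eta(a-faf)+\pi_\eta(l)+\big(\pi_\eta(\varphi_\delta(y))-\omega(y)\big)+\big(\omega(y)-\omega(\pi_\delta(a))\big)$$
the quantity in question is at most $2\sqrt{2\tau}+3\tau$. Choose $\tau$ small. $\square$

## 11. Commuting subalgebras cannot both be nonseparable

We prove Theorem 1(3). If $J=A$ there is nothing to prove, so let $J=A_{\gamma_0}$. Write $\bar A_\beta=A_\beta/A_{\gamma_0}$ for $\beta\ge\gamma_0$. For $\eta\ge\gamma_0$, $\pi_\eta$ factors through $A/A_{\gamma_0}$, with kernel $\bar A_\eta$. Suppose $B_1,B_2\subseteq A/A_{\gamma_0}$ commute and both are nonseparable. Since each $\bar A_\beta$ with $\beta<\omega_1$ is separable, $B_1\not\subseteq\bar A_\beta$ and $B_2\not\subseteq\bar A_\beta$ for all $\beta\in[\gamma_0,\omega_1)$. We take from $B_1$ the projection $q$ of Lemma 2 and from $B_2$ the operator $y$.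

**Step 1: finite-rank projections from $B_1$.** The purpose is to find uncountably many levels at which $B_1$ yields a compact operator. Let
$$\Lambda=\{\eta\in[\gamma_0,\omega_1):B_1\cap\bar A_{\eta+1}\not\subseteq\bar A_\eta\}.$$
We claim that $\Lambda$ is unbounded in $\omega_1$. Given $\beta\ge\gamma_0$, let $\zeta<\omega_1$ be least with $B_1\cap\bar A_\zeta\not\subseteq\bar A_\beta$. It exists because $A/A_{\gamma_0}$ is the union of the $\bar A_\zeta$. Clearly $\zeta>\beta$.

Suppose $\zeta$ were a limit. For positive $b\in B_1\cap\bar A_\zeta$ and $\varepsilon>0$ there is $\zeta'\in(\beta,\zeta)$ with $\mathrm{dist}(b,\bar A_{\zeta'})<\varepsilon$. Then the image of $b$ modulo $\bar A_{\zeta'}$ has norm less than $\varepsilon$, so $(b-\varepsilon)_+$ maps to $0$ there, and $(b-\varepsilon)_+\in B_1\cap\bar A_{\zeta'}\subseteq\bar A_\beta$ by minimality of $\zeta$. Letting $\varepsilon\to0$ gives $b\in\bar A_\beta$. As $B_1\cap\bar A_\zeta$ is spanned by its positive elements, $B_1\cap\bar A_\zeta\subseteq\bar A_\beta$, a contradiction.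

So $\zeta=\eta+1$ with $\eta\ge\beta$. There is $b\in(B_1\cap\bar A_{\eta+1})\setminus\bar A_\beta$, and $b\notin\bar A_\eta$ because $B_1\cap\bar A_\eta\subseteq\bar A_\beta$. So $\eta\in\Lambda$, and the claim is proved.

For $\eta\in\Lambda$ there is a self-adjoint $b\in B_1$ with $\pi_\eta(b)$ compact and nonzero. Let $q_\eta$ be its spectral projection for some nonzero eigenvalue. It is a nonzero finite-rank projection in $C^*(\pi_\eta(b))$, so it commutes with $\pi_\eta(B_2)$.

**Step 2: elements of $B_2$ with variance bounded below.** For each limit $\delta\in(\gamma_0,\omega_1)$ choose a self-adjoint $b_\delta\in B_2\setminus\bar A_\delta$ with $\|b_\delta\|\le1$, and put $x_\delta=\pi_\delta(b_\delta)$.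

The operator $x_\delta$ is not a scalar. It is nonzero since $\pi_\delta$ is faithful on $A/A_\delta$. If $x_\delta=c1$ with $c\ne0$, then by faithfulness the image of $c^{-1}b_\delta$ in $A/A_\delta$ is a unit of $A/A_\delta$. As $b_\delta\in\bar A_\beta$ for some countable $\beta>\delta$, the ideal $A_\beta/A_\delta$ contains this unit, so $A_\beta=A$, a contradiction.

Since $\omega$ is faithful,
$$v_\delta:=\omega(x_\delta^2)-\omega(x_\delta)^2=\omega\big((x_\delta-\omega(x_\delta))^2\big)>0 .$$
The limit ordinals in $(\gamma_0,\omega_1)$ form a stationary set, which is the countable union of the sets $\{\delta:v_\delta\ge1/m\}$. So there are $v>0$ and a stationary set $S_1$ of limit ordinals in $(\gamma_0,\omega_1)$ with $v_\delta\ge v$ for $\delta\in S_1$. Fix $\tau>0$ with $12\tau<v$.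

**Step 3: one block and one bound for everything.** The purpose is to make the size of the block and the bound from Lemma 10 independent of the levels. For $\eta\in\Lambda$ pick $n_\eta$ with $\|q_\eta-p_{n_\eta}q_\eta\|\le\tau$, which is possible since $q_\eta$ has finite rank. As $\Lambda$ is uncountable, there are an uncountable $\Lambda'\subseteq\Lambda$ and $n$ with $n_\eta=n$ for $\eta\in\Lambda'$. For $\delta\in S_1$, apply Lemma 10 to a lift of $b_\delta$ to $A$ and to the square of this lift. This gives $\gamma_\delta<\delta$ such that for all $\eta\in[\max(\gamma_\delta,\gamma_0),\delta)$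
$$\|p_n(\pi_\eta(b_\delta)-\omega(x_\delta))p_n\|\le\tau,\qquad\|p_n(\pi_\eta(b_\delta)^2-\omega(x_\delta^2))p_n\|\le\tau.\tag{4}$$
By Fodor's lemma there are $\gamma<\omega_1$ and a stationary $S_2\subseteq S_1$ with $\gamma_\delta=\gamma$ for $\delta\in S_2$.

**Step 4: contradiction.** Choose $\eta\in\Lambda'$ with $\eta\ge\max(\gamma,\gamma_0)$, then $\delta\in S_2$ with $\delta>\eta$. Put $q=q_\eta$, $y=\pi_\eta(b_\delta)$, $s=\omega(x_\delta)$, $t=\omega(x_\delta^2)$. Then $y$ is self-adjoint with $\|y\|\le1$, $s,t\in[-1,1]$ because $\|x_\delta\|\le1$, $q\ne0$ commutes with $y$ by Step 1, $\|q-p_nq\|\le\tau$ because $\eta\in\Lambda'$, and the two block estimates of Lemma 2 are (4). Lemma 2 gives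
$$v_\delta=|\omega(x_\delta^2)-\omega(x_\delta)^2|\le12\tau<v\le v_\delta ,$$
a contradiction. So $B_1$ or $B_2$ is separable, which proves Theorem 1(3) and completes the proof of Theorem 1. $\blacksquare$
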